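# Exponential bounds for cycle-creating perfect matchings

## Pairwise commuting matchings

Throughout, $[2n]=\{1,\dots,2n\}$ is the vertex set of the complete graph $K_{2n}$. A perfect matching $m$ is a set of $n$ disjoint edges covering $[2n]$. We also regard $m$ as a permutation: the involution without fixed points that sends each vertex to its partner. A family of matchings is a set of them, so its members are distinct, and "every two" means every two distinct members.

Take two perfect matchings $m,m'$ and look at the graph $m\cup m'$. Each vertex lies on one edge of $m$ and one edge of $m'$. If these are the same edge, that edge is a whole component. Otherwise the vertex has degree $2$, and its component is a cycle whose edges alternate between $m$ and $m'$, so its length is even and at least $4$.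

**Definition (half-size).** A component of $m\cup m'$ with $2l$ vertices has half-size $l$. Half-size $1$ means a common edge; half-size $l\ge2$ means a cycle $C_{2l}$.

The half-sizes of $m\cup m'$ add up to $n$. All degrees are at most $2$, so a cycle contained in $m\cup m'$ is a whole component. Hence $m\cup m'$ contains a $C_{2l}$, $l\ge2$, exactly when some component has half-size $l$.

**Definition ($C_{2l}$-creating).** For $l\ge 2$, two matchings are $C_{2l}$-creating if their union contains a cycle of length $2l$. We write $M_{2n}(C_{2l})$ for the maximum size of a family of perfect matchings of $K_{2n}$ in which every two members are $C_{2l}$-creating.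

For example, $K_4$ has three perfect matchings,
$$m_1=\{12,34\},\qquad m_2=\{13,24\},\qquad m_3=\{14,23\},$$
and any two of them form a $C_4$. So $M_4(C_4)=3$.

How large can a $C_4$-creating family be? There is one kind of family for which group theory answers at once. Let $v_0,v_1,\dots,v_{2l-1}$ be a component of $m\cup m'$ in cyclic order, with $m$ matching $v_{2j}$ to $v_{2j+1}$ and $m'$ matching $v_{2j+1}$ to $v_{2j+2}$. Applying $m$ and then $m'$ sends $v_{2j}\mapsto v_{2j+2}$ and $v_{2j+1}\mapsto v_{2j-1}$. So the product $m'm$ acts on a component of half-size $l$ as two cycles of length $l$. Since $(m'm)^{-1}=mm'$, the involutions $m,m'$ commute if and only if $(m'm)^2=1$, that is, if and only if all half-sizes are $1$ or $2$. In particular, two distinct commuting matchings always create a $C_4$.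

**Proposition 0.** A family $F$ of pairwise commuting perfect matchings of $K_{2n}$ is pairwise $C_4$-creating and has at most $3^{\lfloor n/2\rfloor}$ members. This value is attained.

*Proof.* The first claim was just shown. For the bound let $F\neq\emptyset$, and let $G$ be the group generated by $F$. It is abelian and generated by involutions, so $g^2=1$ for all $g\in G$. Let $O_1,\dots,O_r$ be its orbits on $[2n]$, and $G_j$ the group of permutations of $O_j$ induced by $G$. This $G_j$ is abelian and transitive. If $g\in G_j$ fixes $x$, then for every $y=hx$ with $h\in G_j$ we have $gy=ghx=hgx=hx=y$, so $g=1$. Hence $|G_j|=|O_j|$, and a non-identity element of $G_j$ has no fixed point. As all squares in $G_j$ are trivial, Cauchy's theorem shows that $|G_j|=2^{a_j}$ for some $a_j$, and $a_j\ge1$ because a matching fixes no vertex.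

A member of $F$ is determined by its restrictions to the orbits, and each restriction is a non-identity element of $G_j$. So $|F|\le\prod_j(2^{a_j}-1)$. Orbits with $a_j=1$ contribute the factor $1$. For $a\ge2$ we have $2^a-1\le 3^{2^{a-2}}$: this is an equality for $a=2$, and inductively $3^{2^{a-1}}=(3^{2^{a-2}})^2\ge(2^a-1)^2\ge2^{a+1}-1$, where the last step says $2^{2a}+2\ge 2^{a+2}$. If $r_1$ orbits have size $2$, then
$$|F|\le 3^{(2n-2r_1)/4}=3^{(n-r_1)/2}.$$
Here $n-r_1=\sum_{a_j\ge2}2^{a_j-1}$ is even, so the exponent is an integer that is at most $n/2$, hence at most $\lfloor n/2\rfloor$.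

For equality, split the vertices into $\lfloor n/2\rfloor$ blocks of size $4$, plus one fixed edge if $n$ is odd, and choose one of the three matchings of $K_4$ in each block independently. The three matchings of $K_4$ are the non-identity elements of the Klein four-group, so all these matchings commute. $\blacksquare$

This settles the $C_4$ question for small $n$. The only partitions of $n\le4$ with a part equal to $2$ are $2$; $2+1$; $2+2$ and $2+1+1$. So for $n\le4$ a pairwise $C_4$-creating family is the same thing as a pairwise commuting family, and
$$M_2(C_4)=1,\qquad M_4(C_4)=3,\qquad M_6(C_4)=3,\qquad M_8(C_4)=9 .$$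

## Longer cycles beside the $C_4$, and Körner's conjecture

What changes in general? At $n=5$ the partition $2+3$ appears. In $K_{10}$ take
$$m=\{12,\,34,\,56,\,78,\,9\,10\},\qquad m'=\{13,\,24,\,67,\,89,\,10\,5\}.$$
The union is a $C_4$ on $1,2,4,3$ and a $C_6$ on $5,6,\dots,10$. The pair is $C_4$-creating, but $m'm$ has order $6$ and the two matchings do not commute. The proof above used commutation in the line "$g$ fixes $x$, hence $g$ fixes $hx$", and that line is lost. We need a method that sees one $C_4$ and is indifferent to what the other components are.

The question comes from Gergely Harcos and Daniel Soltész, "New bounds on even cycle creating Hamiltonian paths using expander graphs", arXiv:1904.04601 (2019). It is stated there as a conjecture of Körner: there is a constant $C>0$ with $M_{2n}(C_4)\le C^n$. The best known upper bound quoted there is $M_{2n}(C_4)\le n^{\frac12n+o(n)}$, due to Cibulka. We shall prove the conjecture, first with $C=4$, then with $C=1+\sqrt2$, then for all longer even cycles.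

There is also a version for permutations.

**Definition (reversing).** Two permutations $\pi,\sigma$ of $[n]$ are reversing if there are $i\ne j$ with $\pi(i)=\sigma(j)$ and $\pi(j)=\sigma(i)$. The maximum size of a pairwise reversing family is $RP(n)$.

As vectors, $(1,2,3)$ and $(2,1,3)$ are reversing; $(1,2,3)$ and $(2,3,1)$ are not. The definition says exactly that $\sigma^{-1}\pi$ has a $2$-cycle $(i\,j)$. The conjecture is stated in the same paper to be equivalent to $RP(n)\le C^n$ for some constant $C>0$. We shall bound $RP(n)$ directly.

## Counting sets closed under both matchings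

We want algebra in which a component of half-size $2$ produces a factor $0$. The linear algebra method attaches to each $m$ a vector, arranges that vectors of two members of the family are orthogonal in a suitable sense, and bounds the number of such vectors. So we need a vector for which the pairing of $m$ and $m'$ is a product over components.

For $S\subseteq[2n]$ of even size put $x_m(S)=1$ if $S$ is a union of edges of $m$, meaning that the involution $m$ maps $S$ to itself, and $x_m(S)=0$ otherwise. Then $x_m(S)x_{m'}(S)=1$ exactly when no edge of $m\cup m'$ leaves $S$, that is, when $S$ is a union of vertex sets of components of $m\cup m'$. To build such an $S$ we decide independently for each component whether to include it. A component of half-size $l$ contributes $2l$ to $|S|$. Hence, for every complex number $z$,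
$$\sum_{|S|\text{ even}}z^{|S|/2}\,x_m(S)\,x_{m'}(S)=\prod_{\text{components}}\bigl(1+z^{\,l}\bigr),\tag{1}$$
where $l$ runs over the half-sizes.

The first choice is $z=1$, the ordinary inner product of $x_m$ and $x_{m'}$. It equals $2^{\#\text{components}}$ and never vanishes. Next one tries a real $z$. But then the factor of a $C_4$ is $1+z^2\ge1$, so a $C_4$ never makes the product vanish. This excludes only the weights $z^{|S|/2}$ with $z$ real, but for these the obstacle is absolute.

Equation (1) itself tells us what to do. We need $1+z^2=0$, to kill a $C_4$, and $1+z\ne0$, so that $m$ paired with itself does not vanish. So $z=i$. What we give up is that (1) is an inner product. The point is that we do not need one: a diagonal matrix with nonzero diagonal has full rank, whatever the sign or phase of its entries, and rank is bounded by factoring the matrix.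

## The weight $i^{|S|/2}$ and the bound $4^{n-1}$

**Theorem 1.** $M_{2n}(C_4)\le4^{n-1}$ for all $n\ge1$.

*Proof.*

**Step 1: a form that vanishes on $C_4$-creating pairs.** Put $z=i=\sqrt{-1}$ in (1):
$$K(m,m')=\sum_{|S|\text{ even}}i^{|S|/2}x_m(S)x_{m'}(S)=\prod_{\text{components}}(1+i^{\,l}).$$
If $m\cup m'$ contains a $C_4$, some factor is $1+i^2=0$. For $m=m'$ there are $n$ components of half-size $1$, so $K(m,m)=(1+i)^n\ne0$.

**Step 2: the rank from below.** Let $F$ be pairwise $C_4$-creating. The matrix $(K(m,m'))_{m,m'\in F}$ is diagonal with nonzero diagonal, so its rank is $|F|$.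

**Step 3: the rank from above.** Let $X=(x_m(S))$, with rows indexed by $m\in F$ and columns by the even subsets $S$, and let $D$ be the diagonal matrix with entries $i^{|S|/2}$. Then the matrix in Step 2 is $XDX^T$, whose rank is at most $\operatorname{rank}X$. There are $2^{2n-1}$ even subsets. A set $S$ is closed under $m$ if and only if its complement is, so the columns of $S$ and $[2n]\setminus S$ coincide; both sets are even and they are different. So $X$ has at most $2^{2n-2}$ distinct columns, and $|F|\le\operatorname{rank}X\le2^{2n-2}=4^{n-1}$. $\blacksquare$

So Körner's conjecture holds, with $C=4$. On $K_4$ one can watch everything. The column of $\emptyset$ and $[4]$ is $(1,1,1)^T$, with weights $1$ and $i^2=-1$, which cancel. Each $m_j$ has two edges, each giving a unit column with weight $i$, and the other even subsets add nothing more. So $K=2i\cdot I_3$, in agreement with $(1+i)^2=2i$.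

## Signed bijections and a genuine inner product

Theorem 1 used only rank. With a real inner product we could use more. Recall Bessel's inequality: if $u_1,\dots,u_N$ are orthonormal in a real inner product space, then
$$\sum_j\langle w,u_j\rangle^2\le\|w\|^2,$$
with equality if and only if $w=\sum_j\langle w,u_j\rangle u_j$. Both follow from $\|w-\sum_j\langle w,u_j\rangle u_j\|^2=\|w\|^2-\sum_j\langle w,u_j\rangle^2$. Its strength is that it does not see the dimension of the space.

The form of Theorem 1 does not offer this in general. Since $1+i^l=e^{i\pi l/4}\,2\cos(\pi l/4)$ and the half-sizes sum to $n$, we have $e^{-i\pi n/4}K(m,m')=\prod2\cos(\pi l/4)$, which is real. Taking real parts, the real weights $\operatorname{Re}(e^{-i\pi n/4}i^{|S|/2})$ do the same job as $i^{|S|/2}$. But these weights need not be nonnegative. For $n=4$ and $|S|/2=0,1,2,3,4$ they are $-1,0,1,0,-1$.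

We therefore want the minus sign in the factor of a $C_4$ to come from somewhere else, inside the vectors. A cyclic permutation of length $l$ has sign $(-1)^{l-1}$, which is negative for $l=2$. So we should make cycles of a permutation appear. Instead of a set $S$ closed under $m$, we use such a set together with a choice, for each edge of $m$ in it, of a first and a second endpoint. Then $m$ becomes a bijection from first endpoints to second endpoints.

**Definition (sign of a bijection).** Let $A,B$ be disjoint finite sets of integers, $A=\{a_1<\dots<a_k\}$ and $B=\{b_1<\dots<b_k\}$. A bijection $\varphi:A\to B$ has the form $\varphi(a_j)=b_{\tau(j)}$ with $\tau\in S_k$, and $\operatorname{sgn}\varphi:=\operatorname{sgn}\tau$. The sign of the empty bijection is $1$.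

For instance, $A=\{1,4\}$, $B=\{2,3\}$, $\varphi(1)=3$, $\varphi(4)=2$ has sign $-1$. If $\varphi,\psi:A\to B$ correspond to $\tau,\rho$, then $\psi^{-1}\varphi(a_j)=a_{\rho^{-1}\tau(j)}$, so
$$\operatorname{sgn}\varphi\,\operatorname{sgn}\psi=\operatorname{sgn}(\psi^{-1}\varphi),\tag{2}$$
where the right side is the ordinary sign of a permutation of $A$, independent of any ordering.

**Theorem 2.** Let $l\ge2$ be even and $y=2^{-1/l}$. Then
$$M_{2n}(C_{2l})\le\frac{(1+2y)^n}{1+\frac{2n}{2n-1}\,y}.$$
In particular
$$M_{2n}(C_4)\le\frac{(1+\sqrt2)^n}{1+\frac{\sqrt2\,n}{2n-1}}<(1+\sqrt2)^n,$$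
with equality in the first inequality for $n=1$ ($M_2=1$) and $n=2$ ($M_4=3$).

*Proof.*

**Step 1: the vectors.** For each ordered pair $(A,B)$ of disjoint subsets of $[2n]$ with $|A|=|B|$, including $(\emptyset,\emptyset)$, define a real coordinate
$$T_m(A,B)=\begin{cases}y^{|A|/2}\operatorname{sgn}(m|_{A\to B}) & \text{if } m(A)=B,\\ 0&\text{otherwise.}\end{cases}$$

**Step 2: inner products are products over components.** We show
$$\langle T_m,T_{m'}\rangle=\prod_{\text{components}}\bigl(1+2(-1)^{l'-1}y^{\,l'}\bigr),\tag{3}$$
where $l'$ runs over the half-sizes of $m\cup m'$. The pair $(A,B)$ contributes if and only if $m(A)=B=m'(A)$. This says that $A\cup B$ is a union of components of $m\cup m'$ and that, in each of them, every edge goes between $A$ and $B$, so the vertices alternate between $A$ and $B$. For each component we thus have three options: leave it out, or include it with one of its two alternating labelings. (For a common edge these are the two choices of which endpoint lies in $A$.) All options are independent.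

Let $\varphi,\psi:A\to B$ be the restrictions of $m,m'$. By (2) the contribution of $(A,B)$ is $y^{|A|}\operatorname{sgn}(\psi^{-1}\varphi)$. In an included component of half-size $l'$, the map $\psi^{-1}\varphi$ takes a vertex of $A$ along its $m$-edge and then along the $m'$-edge: two steps along the cycle, always in the same direction. So it permutes the $l'$ vertices of $A$ in that component in a single $l'$-cycle (the identity if $l'=1$), of sign $(-1)^{l'-1}$. The component also adds $l'$ to $|A|$. So each of its two labelings contributes the factor $(-1)^{l'-1}y^{l'}$, and leaving it out contributes $1$. Multiplying over components gives (3).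

**Step 3: orthogonality.** A component with $l'=l$ contributes $1-2y^l=0$, because $l$ is even and $y^l=\frac12$. So if $F$ is pairwise $C_{2l}$-creating, the vectors $T_m$, $m\in F$, are pairwise orthogonal. By (3) with $m=m'$, $\|T_m\|^2=(1+2y)^n$.

Already here Bessel gives a bound. The unit vector $e$ supported at $(\emptyset,\emptyset)$ has $\langle e,T_m\rangle=1$ for every $m$, so $|F|/(1+2y)^n\le1$. To save the extra factor, we use a vector better adapted to all the $T_m$ at once.

**Step 4: the averaging vector.** Let $W$ be the average of $T_{m'}$ over all $(2n-1)!!$ perfect matchings $m'$. By (3), $\langle T_m,T_{m'}\rangle$ depends only on the multiset of component sizes of $m\cup m'$, which does not change when both matchings are relabeled by the same permutation of $[2n]$. Permutations act transitively on perfect matchings, so $\kappa:=\langle W,T_m\rangle$ does not depend on $m$. Averaging over $m$ gives $\|W\|^2=\kappa$.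

**Step 5: the value of $\kappa$.** We compute the coordinates of $W$.

- $W(\emptyset,\emptyset)=1$.
- For $a\neq b$, a fraction $\frac1{2n-1}$ of all matchings contains the edge $ab$, so $W(\{a\},\{b\})=\frac{y^{1/2}}{2n-1}$. There are $2n(2n-1)$ such coordinates.
- If $|A|\ge2$, then $W(A,B)=0$. Choose $a\ne a'$ in $A$ and let $g=(a\,a')$. If $m(A)=B$, then $gmg^{-1}$ is again a matching taking $A$ onto $B$, since $g$ maps $A$ to itself and fixes $B$ pointwise. For $x\in A$ we have $gmg^{-1}(x)=m(gx)$, because $m(gx)\in B$. So if $\varphi=m|_{A\to B}$, the new bijection is $\varphi g$, and by (2) $\operatorname{sgn}(\varphi g)\operatorname{sgn}\varphi=\operatorname{sgn}(\varphi^{-1}\varphi g)=-1$. Thus $m\mapsto gmg^{-1}$ is an involution on the contributing matchings that reverses the sign, and the sum is $0$.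

Therefore
$$\kappa=\|W\|^2=1+2n(2n-1)\cdot\frac{y}{(2n-1)^2}=1+\frac{2n}{2n-1}\,y .$$

**Step 6: Bessel.** For the orthonormal vectors $T_m/\|T_m\|$, $m\in F$, and $w=W$,
$$|F|\cdot\frac{\kappa^2}{(1+2y)^n}\le\|W\|^2=\kappa,$$
so $|F|\le(1+2y)^n/\kappa$, as claimed.

**Step 7: the case $l=2$.** Here $y=1/\sqrt2$, so $2y=\sqrt2$ and $\frac{2n}{2n-1}y=\frac{\sqrt2\,n}{2n-1}$. For $n=1$ the bound is $(1+\sqrt2)/(1+\sqrt2)=1$. For $n=2$ it is $(3+2\sqrt2)/(1+\tfrac{2\sqrt2}3)=3$, attained by the three matchings of $K_4$. The strict inequality holds because the denominator exceeds $1$. $\blacksquare$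

It is worth checking (3) on $K_4$ for $m_2,m_3$. They share no edge, so apart from $(\emptyset,\emptyset)$ only pairs with $|A|=2$ matter, and these are $(\{1,2\},\{3,4\})$ and its reversal. For the first, $m_2$ sends $1\mapsto3$, $2\mapsto4$ with sign $+1$, and $m_3$ sends $1\mapsto4$, $2\mapsto3$ with sign $-1$. The reversal behaves the same way. The inner product is $1-2y^2=0$.

## The growth rate exists and lies in $[\sqrt3,\,1+\sqrt2]$

An exponential upper bound is of the right order. Split $2(a+b)$ vertices into blocks of sizes $2a$ and $2b$, take an optimal $C_4$-creating family on each, and form all unions of one member from each. Two different unions differ on some block, and there they create a $C_4$. So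
$$M_{2(a+b)}(C_4)\ge M_{2a}(C_4)\,M_{2b}(C_4).$$
With $M_4(C_4)=3$ this gives $M_{2n}(C_4)\ge3^{\lfloor n/2\rfloor}$, the family of Proposition 0. Fekete's lemma says that a sequence with $\alpha_{a+b}\ge\alpha_a+\alpha_b$ satisfies $\alpha_n/n\to\sup_n\alpha_n/n$. Apply it to $\alpha_n=\log M_{2n}(C_4)$. By Theorem 2 the supremum is finite, and
$$\sqrt3\le\lim_{n\to\infty}M_{2n}(C_4)^{1/n}\le1+\sqrt2 .$$

## Permutations whose quotients have an even cycle

For permutations no auxiliary number $y$ is needed, and the argument becomes sharp for a wider condition. Recall that $\pi,\sigma$ are reversing when $\sigma^{-1}\pi$ has a $2$-cycle; we relax "$2$-cycle" to "cycle of even length". For $n=3$ one can do this by hand: $\sigma^{-1}\pi\in S_3$ has an even cycle only if it is a transposition, so $\pi$ and $\sigma$ have opposite parity, and a family has at most $2$ members.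

As with matchings, groups are an easy case. If the family is a subgroup $G\le S_n$, then every non-identity element has a cycle of even length, hence even order. By Cauchy's theorem no odd prime divides $|G|$, so $|G|$ is a power of $2$ dividing $n!$. The exponent of $2$ in $n!$ is $\sum_{j\ge1}\lfloor n/2^j\rfloor<\sum_{j\ge1}n/2^j=n$. So $|G|\le2^{n-1}$. The theorem says that no group structure is needed.

**Theorem 3.** Let $F\subseteq S_n$ be such that for all distinct $\pi,\sigma\in F$ the permutation $\sigma^{-1}\pi$ has a cycle of even length.

(a) $|F|\le2^{n-1}$. In particular $RP(n)\le2^{n-1}$.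

(b) The value $2^{n-1}$ is attained by some such $F$ if and only if $n$ is a power of $2$.

(c) Any family of perfect matchings of $K_{2n}$ in which every two have a cycle of length divisible by $4$ in their union has size at most $\frac12\binom{2n}n$.

*Proof of (a).*

**Step 1: vectors and inner products.** For $I,J\subseteq[n]$ with $|I|=|J|$ put $T_\pi(I,J)=\operatorname{sgn}(\pi|_{I\to J})$ if $\pi(I)=J$, and $0$ otherwise. The sign is defined by listing $I$ and $J$ increasingly, as before; disjointness plays no role in that definition or in (2). The pair $(I,J)$ contributes to $\langle T_\pi,T_\sigma\rangle$ if and only if $\pi(I)=J=\sigma(I)$. So $I$ must satisfy $\sigma^{-1}\pi(I)=I$, that is, $I$ is a union of cycles of $\sigma^{-1}\pi$, and then $J$ is determined. By (2) the contribution is the sign of $\sigma^{-1}\pi$ restricted to $I$. Choosing cycles independently,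
$$\langle T_\pi,T_\sigma\rangle=\prod_{\text{cycles of }\sigma^{-1}\pi}\bigl(1+(-1)^{\text{length}-1}\bigr).\tag{4}$$
A cycle of even length gives the factor $0$, so the $T_\pi$, $\pi\in F$, are pairwise orthogonal. For $\pi=\sigma$ there are $n$ cycles of length $1$, so $\|T_\pi\|^2=2^n$.

**Step 2: the averaging vector.** Let $W=\frac1{n!}\sum_{\pi\in S_n}T_\pi$. Then $W(\emptyset,\emptyset)=1$ and $W(\{i\},\{j\})=\frac1n$. If $|I|\ge2$, choose a transposition $g$ of two elements of $I$. The map $\pi\mapsto\pi g$ is an involution on $\{\pi:\pi(I)=J\}$ that reverses the sign of $\pi|_{I\to J}$ by (2), so $W(I,J)=0$. Hence $\|W\|^2=1+n^2\cdot\frac1{n^2}=2$. By (4), $\langle T_\pi,T_\sigma\rangle$ depends only on $\sigma^{-1}\pi$, and for fixed $\pi$ this runs over $S_n$ as $\sigma$ does. So $\langle W,T_\pi\rangle$ is the same for all $\pi$. Its average over $\pi$ is $\|W\|^2$, so it equals $2$.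

**Step 3: Bessel.** $|F|\cdot\frac{2^2}{2^n}\le2$, that is, $|F|\le2^{n-1}$. A pairwise reversing family satisfies the hypothesis, so $RP(n)\le2^{n-1}$.

*Proof of (b).*

**Step 1: equality forces $n$ to be a power of $2$.** If $|F|=2^{n-1}$, equality holds in Bessel's inequality, so
$$W=\sum_{\pi\in F}\frac{\langle W,T_\pi\rangle}{\|T_\pi\|^2}\,T_\pi=2^{1-n}\sum_{\pi\in F}T_\pi .$$
Compare the $(\{i\},\{j\})$ coordinates: $\frac1n=2^{1-n}\,\#\{\pi\in F:\pi(i)=j\}$. So $n$ divides $2^{n-1}$, and $n$ is a power of $2$.

**Step 2: a family attaining the bound.** Let $n=2^k$. The exponent of $2$ in $n!$ is $2^{k-1}+2^{k-2}+\dots+1=2^k-1=n-1$, so a Sylow $2$-subgroup of $S_n$ has order $2^{n-1}$. Take it as $F$. For distinct $\pi,\sigma\in F$ the element $\sigma^{-1}\pi$ is a non-identity element of $F$. Its order is a power of $2$, so its cycle lengths are powers of $2$, and they are not all $1$; so it has a cycle of even length.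

*Proof of (c).*

**Step 1: random halving.** The aim is to reduce matchings to permutations. Let $G$ be a family as in (c), and choose $P\subset[2n]$ with $|P|=n$ uniformly at random. Say that $m$ crosses if every edge of $m$ has exactly one endpoint in $P$. Exactly $2^n$ sets $P$ do this for a given $m$, so $m$ crosses with probability $2^n/\binom{2n}n$.

**Step 2: crossing members are permutations.** Fix $P$ and identify $P$ and its complement $P^c$ with $[n]$. Distinct crossing members become distinct permutations. If $m,m'$ give $\pi,\sigma$, then $\sigma^{-1}\pi$ moves along $m$ and back along $m'$; as in Step 2 of Theorem 2, a component of $m\cup m'$ of half-size $l'$ is an $l'$-cycle of $\sigma^{-1}\pi$. A cycle of length $4t$ in the union becomes a $2t$-cycle. So the permutations satisfy the hypothesis of (a), and at most $2^{n-1}$ members of $G$ cross.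

**Step 3: expectation.** The expected number of crossing members is $|G|\,2^n/\binom{2n}n$, and it is at most $2^{n-1}$. Hence $|G|\le\frac12\binom{2n}n$. $\blacksquare$

Two comments. First, the families in (b) need not be reversing: for $n=4$ the Sylow subgroup is dihedral of order $8$ and contains a $4$-cycle, which has no $2$-cycle. Second, the halving argument shows how the two forms of the conjecture are linked. Encode $\pi$ as the matching between two copies of $[n]$ that joins $i$ in the first copy to $\pi(i)$ in the second. Reversing pairs become $C_4$-creating pairs, so $RP(n)\le M_{2n}(C_4)$. Conversely, at most $RP(n)$ members of a $C_4$-creating family cross a given $P$, so $M_{2n}(C_4)\le RP(n)\binom{2n}n/2^n$, where $\binom{2n}n/2^n\le2^n$.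

## Roots of unity and isotropic vectors for all even cycles

Theorem 2 needs $l$ even: for odd $l$ and $y>0$ the factor in (3) is $1+2y^l>0$. A negative $y$ would give $1-2|y|^l$, but then $y^{|A|/2}$ is not real for odd $|A|$, and Bessel is gone. So for general $l$ we return to (1) and to rank. There the factor $1+z^l$ can be made to vanish for any $l$ we like, by a root of unity. We also replace the count $4^{n-1}$ of distinct columns by a better bound on the rank, obtained from a change of basis.

**Theorem 4.** Let $d\ge2$. If $F$ is a family of perfect matchings of $K_{2n}$ such that the union of any two contains a cycle of length $2l$ for some $l$ that is an odd multiple of $d$ ($l$ may depend on the pair), then $|F|\le\frac12\binom{2n}n$. In particular, for every $l\ge2$,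
$$2^{\lfloor n/l\rfloor}\le M_{2n}(C_{2l})\le\tfrac12\tbinom{2n}n<4^n .$$

*Proof.*

**Step 1: the root of unity.** Let $\zeta=e^{\pi i/d}$. Then $\zeta^l=e^{\pi il/d}$ equals $-1$ if and only if $l/d$ is an odd integer. Since $d\ge2$, $l=1$ is not an odd multiple of $d$, so $1+\zeta\ne0$.

**Step 2: the vectors as tensors.** We write the vectors $x_m$ of (1) in a form that allows a change of basis at each vertex. Let $e_0,e_1$ be the standard basis of $\mathbb C^2$, and work in $(\mathbb C^2)^{\otimes2n}$ with one factor per vertex. The vectors $e_S=\bigotimes_ve_{[v\in S]}$, $S\subseteq[2n]$, form a basis; here $[v\in S]$ is $1$ if $v\in S$ and $0$ otherwise. Put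
$$t_m=\sum_{S\text{ a union of edges of }m}e_S=\bigotimes_{uv\in m}(e_0\otimes e_0+e_1\otimes e_1)_{uv}.$$
The second expression is correct because expanding it means deciding for each edge $uv$ whether both endpoints or neither endpoint are in $S$.

**Step 3: the form.** Let $D$ be the diagonal operator with $De_S=\zeta^{|S|/2}e_S$ for $|S|$ even and $De_S=0$ for $|S|$ odd. With $T$ denoting the transpose in the basis $e_S$, without complex conjugation, (1) with $z=\zeta$ gives
$$K(m,m'):=t_m^TDt_{m'}=\prod_{\text{components}}(1+\zeta^{\,l'}),$$
where $l'$ runs over the half-sizes. For distinct $m,m'\in F$ some $l'$ is an odd multiple of $d$, so the product is $0$. For $m=m'$ it is $(1+\zeta)^n\ne0$. Let $Z$ be the matrix with columns $t_m$, $m\in F$. Then $Z^TDZ$ is diagonal with nonzero diagonal, so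
$$|F|=\operatorname{rank}(Z^TDZ)\le\operatorname{rank}Z=\dim\operatorname{span}\{t_m:m\in F\}.$$

**Step 4: a better basis.** Put $f_\pm=(e_0\pm ie_1)/\sqrt2$, again a basis of $\mathbb C^2$. Each $f_\pm$ is isotropic, $f_\pm^Tf_\pm=0$. Expanding, the mixed terms $e_0\otimes e_1$ and $e_1\otimes e_0$ cancel, and $(ie_1)\otimes(-ie_1)=e_1\otimes e_1$, so
$$f_+\otimes f_-+f_-\otimes f_+=e_0\otimes e_0+e_1\otimes e_1 .$$
For $P\subseteq[2n]$ let $f_P$ be the tensor product with factor $f_+$ at each $v\in P$ and $f_-$ at each $v\notin P$; the $f_P$ form a basis of $(\mathbb C^2)^{\otimes2n}$. Substituting in the product formula for $t_m$,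
$$t_m=\sum_Pf_P,$$
where the sum is over all $P$ containing exactly one endpoint of each edge of $m$. Every such $P$ has exactly $n$ elements; this is the gain over the basis $e_S$, where $S$ can have any even size. Moreover, $P$ occurs if and only if $P^c$ does. So
$$t_m\in\operatorname{span}\{f_P+f_{P^c}:|P|=n\}.$$
The $\binom{2n}n$ sets $P$ fall into pairs $\{P,P^c\}$ with $P\ne P^c$, so this space has dimension $\frac12\binom{2n}n$. With Step 3, $|F|\le\frac12\binom{2n}n$.

**Step 5: a single cycle length.** For $l\ge2$ take $d=l$; then $l=1\cdot d$ is an odd multiple of $d$, and the bound applies to $M_{2n}(C_{2l})$. Also $\binom{2n}n<2^{2n}=4^n$. For the lower bound split off $\lfloor n/l\rfloor$ disjoint sets of $2l$ vertices. On each fix a cycle $C_{2l}$ and use either of the two perfect matchings of which it is the union; match the remaining vertices in one fixed way. There are $2^{\lfloor n/l\rfloor}$ matchings, and two different ones differ on some set, where their union is the $C_{2l}$. $\blacksquare$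

On $K_4$ with $d=2$ the bound is $\frac12\binom42=3$, which is attained; the count of distinct columns in Theorem 1 gave $4$.

If $d$ is even, then every odd multiple $l$ of $d$ is even, $2l$ is divisible by $4$, and the upper bound of Theorem 4 already follows from Theorem 3(c). What Theorem 4 adds is the odd $d$, the first being $d=3$, hexagons.

Step 1 also shows why $d=1$ is excluded: then $\zeta=-1$, and the diagonal entries $(1+\zeta)^n$ vanish. The conclusion really fails when cycles are replaced by components of half-size $1$, that is, when we only ask every two matchings to share an edge. All perfect matchings containing a fixed edge form such a family, of size $(2n-3)!!=\prod_{k=1}^{n-1}(2k-1)\ge\prod_{k=1}^{n-1}k=(n-1)!$, which is superexponential. The maximum is thus exponential in $n$ for every fixed half-size $l\ge2$, and superexponential for $l=1$.
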